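\title{Blowing up the complex projective plane\\ increases the Yamabe invariant}

\begin{abstract}
The Yamabe invariant of a compact K\"ahler surface of Kodaira dimension $0$, $1$ or $2$ is unchanged by blowing up a point. We show that this fails in Kodaira dimension $-\infty$: $Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})>\frac{24\sqrt{14}}{5}\pi>12\sqrt2\,\pi=Y(\mathbb{CP}^2)$. The same lower bound holds for every $S^2$-bundle with structure group $SO(3)$ over a closed connected surface. Stretching the base of the bundle reduces the problem to a Sobolev constant of $S^2\times\mathbb R^2$. We estimate this constant by transplanting a minimizer to the conformally flat space $S^2\times H^2$ by an area-preserving map and controlling the error with Pohozaev identities.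
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed smooth manifold of dimension $d\ge3$. For a Riemannian metric $g$ on $M$ with scalar curvature $s_g$ and volume measure $d\mu_g$, the normalized Einstein--Hilbert functional is
\[
\mathcal E(g)=\frac{\int_M s_g\,d\mu_g}{\operatorname{Vol}(M,g)^{(d-2)/d}} .
\]
The exponent makes $\mathcal E$ invariant under rescaling of $g$, and $\mathcal E(g)=s_g$ when $g$ has constant scalar curvature and unit volume. The \emph{Yamabe constant} of a conformal class $\mathcal C$ is the real number $Y(M,\mathcal C)=\inf_{g\in\mathcal C}\mathcal E(g)$, and the \emph{Yamabe invariant} of $M$ is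
\[
Y(M)=\sup_{\mathcal C}Y(M,\mathcal C),
\]
the supremum over all conformal classes on $M$. It depends only on the smooth manifold $M$, and not on an orientation. For a compact complex surface it is computed for the underlying smooth $4$-manifold.

Let $M$ be a connected compact complex surface. Its Kodaira dimension $\kappa(M)$ is $-\infty$ if no positive power $K_M^{m}$ of the canonical bundle has a nonzero holomorphic section, and otherwise it is the least $k\in\{0,1,2\}$ with $\dim H^0(M,K_M^{m})=O(m^k)$. The blowup $\widehat M$ of $M$ at a point is diffeomorphic to $M\#\overline{\mathbb{CP}^2}$, and $M$ is \emph{minimal} if it is not the blowup of another surface. The following results are known for surfaces that admit a K\"ahler metric.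
\begin{itemize}
\item[(a)] (LeBrun) $Y(M)$ is positive if $\kappa(M)=-\infty$, zero if $\kappa(M)=0$ or $1$, and negative if $\kappa(M)=2$.
\item[(b)] If $M$ is of general type with minimal model $M_0$, then $Y(M)=Y(M_0)=-4\pi\sqrt{2c_1(M_0)^2}$.
\item[(c)] If $\kappa(M)\in\{0,1,2\}$, then $Y$ is unchanged by blowing up; it is a bimeromorphic invariant in these cases.
\item[(d)] $Y(\mathbb{CP}^2)=12\sqrt2\,\pi$.
\end{itemize}
The remaining case is the following question, posed in \cite{Albanese}.

\medskip
\noindent\textbf{Question.} \emph{Let $M$ be a connected compact complex surface that admits a K\"ahler metric and has $\kappa(M)=-\infty$. Is $Y(\widehat M)=Y(M)$?}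
\medskip

The first case to try is $M=\mathbb{CP}^2$, where the value of $Y$ is given by (d). Two general inequalities confine the answer. Kobayashi \cite{Kobayashi} proved that $Y(M_1\#M_2)\ge\min\{Y(M_1),Y(M_2)\}$ for closed connected manifolds of the same dimension $\ge3$ with $Y(M_1),Y(M_2)>0$, and Aubin's inequality bounds the Yamabe constant of every conformal class on a closed $4$-manifold by that of the round sphere, $8\sqrt6\,\pi$. Hence
\[
12\sqrt2\,\pi\le Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})\le 8\sqrt6\,\pi ,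
\]
and in view of (c) one would guess that the left inequality is an equality. It is not.

\begin{theorem}\label{thm:answer}
The Yamabe invariant of the blowup of $\mathbb{CP}^2$ at a point satisfies
\[
Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})\;>\;\tfrac{24\sqrt{14}}{5}\,\pi\;=\;12\sqrt2\,\pi\sqrt{28/25}\;>\;12\sqrt2\,\pi\;=\;Y(\mathbb{CP}^2).
\]
In particular, the Yamabe invariant is not invariant under blowing up K\"ahler surfaces of Kodaira dimension $-\infty$.
\end{theorem}

Numerically, $\frac{24\sqrt{14}}5\pi\approx56.42$ and $12\sqrt2\,\pi\approx53.31$.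

The reason is a change of topology. The blowup of $\mathbb{CP}^2$ is an $S^2$-bundle over $S^2$, whereas $\mathbb{CP}^2$, having odd Euler characteristic, is not an $S^2$-bundle over any surface. A sphere bundle carries metrics with unit round fibers and a very large base. Around each point such a metric looks like
\[
X=S^2\times\mathbb R^2,\qquad g_0=g_{S^2}+|dy|^2,
\]
where $S^2$ is the unit sphere, so that $s_{g_0}=2$. The relevant constant of $X$ is
\begin{equation}\label{eq:K}
K=\inf_{0\ne u\in C_c^\infty(X)}\frac{J(u)}{\|u\|_{L^4}^2},\qquad J(u)=\int_X|\nabla u|^2+\tfrac13u^2 .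
\end{equation}
Theorem~\ref{thm:answer} follows from two results about $K$.

\begin{theorem}\label{thm:K}
$6K>\frac{24\sqrt{14}}5\pi$; equivalently, $K^2>8\pi^2\cdot\frac{28}{25}$.
\end{theorem}

\begin{theorem}\label{thm:bundle}
If $Z$ is the total space of an $S^2$-bundle with structure group $SO(3)$ over a closed connected surface, then $Y(Z)\ge6K>\frac{24\sqrt{14}}5\pi$.
\end{theorem}

It helps to measure a number $Y>0$ by $(Y/6)^2/8\pi^2$. On this scale $Y(\mathbb{CP}^2)$ is $1$, the round $S^4$ is $\frac43$, and Theorem~\ref{thm:K} places $6K$ above $\frac{28}{25}$. To answer the question it would be enough to place it above~$1$.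

Theorem~\ref{thm:K} is the main point. A lower bound for $K$ is a Sobolev inequality with an explicit constant, and the explicit constant at our disposal is that of $\mathbb R^4$. It holds on $S^2\times H^2$, the product of the unit sphere with the hyperbolic plane, because this space is conformal to an open subset of $\mathbb R^4$. We move functions from $S^2\times\mathbb R^2$ to $S^2\times H^2$ by an area-preserving map of the second factor. The $L^4$ norm is preserved, and the energy changes by a term that cannot be controlled for arbitrary functions. For a minimizer of \eqref{eq:K}, however, Pohozaev identities compute the change exactly, and it is small enough.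

Section~\ref{sec:prelim} fixes conventions and Section~\ref{sec:bundle} proves $Y(Z)\ge 6K$. Section~\ref{sec:hyp} contains the comparison with $S^2\times H^2$, and Section~\ref{sec:model} carries out the whole estimate for functions that do not depend on the sphere variable. Section~\ref{sec:min} constructs the minimizer, Section~\ref{sec:proofK} proves Theorem~\ref{thm:K}, and Section~\ref{sec:kahler} collects consequences for all K\"ahler surfaces with $\kappa=-\infty$.

\section{Conformal changes and Sobolev constants}\label{sec:prelim}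

Let $(M,g)$ be a Riemannian $4$-manifold and $\Delta=\operatorname{div}\nabla$. For $f\in C_c^\infty(M)$ put
\[
Q_g(f)=\int_M\big(6|\nabla f|^2+s_gf^2\big)\,d\mu_g .
\]
For a smooth function $\varphi>0$, the metric $\varphi^2g$ has volume measure $\varphi^4d\mu_g$ and scalar curvature $\varphi^{-3}(-6\Delta\varphi+s_g\varphi)$. It follows that
\begin{equation}\label{eq:conf}
Q_{\varphi^2g}(f)=Q_g(\varphi f),\qquad \|f\|_{L^4(\varphi^2g)}=\|\varphi f\|_{L^4(g)} .
\end{equation}
For the first identity, write $|\nabla(\varphi f)|^2=\varphi^2|\nabla f|^2+\nabla\varphi\cdot\nabla(\varphi f^2)$ and integrate the last term by parts; this gives $Q_g(\varphi f)=\int 6\varphi^2|\nabla f|^2+f^2\varphi(-6\Delta\varphi+s_g\varphi)$, which is $Q_{\varphi^2g}(f)$ because $|\nabla f|^2_{\varphi^2g}=\varphi^{-2}|\nabla f|^2_g$. If $M$ is closed, taking $f=1$ shows that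
\begin{equation}\label{eq:Yq}
Y(M,[g])=\inf\big\{Q_g(v)/\|v\|_{L^4(g)}^2:\ v\in C^\infty(M),\ v>0\big\}.
\end{equation}
On $X$ we have $Q_{g_0}=6J$, so $6K$ is the analogue for $X$ of the Yamabe constant.

Let $K_0$ be the sharp constant in the Sobolev inequality $\int_{\mathbb R^4}|\nabla v|^2\ge K_0\|v\|_{4}^2$. It is standard that $6K_0=Y(S^4,[g_{\rm round}])=\mathcal E(g_{\rm round})$. The unit $S^4$ has scalar curvature $12$ and volume $8\pi^2/3$, so
\begin{equation}\label{eq:K0}
6K_0=12\,(8\pi^2/3)^{1/2}=8\sqrt6\,\pi,\qquad K_0^2=\tfrac{32\pi^2}3=8\pi^2\cdot\tfrac43 .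
\end{equation}
We use two inequalities of Aubin on a closed Riemannian $4$-manifold $(M,g)$:
\begin{itemize}
\item[(A1)] $Y(M,[g])\le 6K_0$;
\item[(A2)] for every $\varepsilon>0$ there is $C_\varepsilon$ such that $K_0\|f\|_4^2\le(1+\varepsilon)\int|\nabla f|^2+C_\varepsilon\int f^2$ for all $f\in H^1(M)$.
\end{itemize}

The functional $J$ is the square of a norm equivalent to the $H^1$ norm, and $H^1(X)$ embeds continuously in $L^4(X)$. Indeed, cover $X$ by unit balls $B_i$ with bounded overlap. The isometry group of $X$ is transitive, so the Sobolev inequality on $B_i$ holds with a constant independent of $i$, and $\|u\|_4^4\le C\sum_i\|u\|_{H^1(B_i)}^4\le C\big(\sum_i\|u\|^2_{H^1(B_i)}\big)^2\le C'\|u\|_{H^1}^4$. Hence $K>0$. Since $C_c^\infty(X)$ is dense in $H^1(X)$,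
\begin{equation}\label{eq:sobX}
J(u)\ge K\|u\|_4^2\qquad\text{for all }u\in H^1(X).
\end{equation}

Points of $X$ are written $(\theta,y)$, with $r=|y|$. A function on $X$ is \emph{radial} if it depends only on $(r,\theta)$. We write $d\theta$ for the area measure of $S^2$ and $d\sigma=d\theta/4\pi$ for the normalized measure.

\section{Sphere bundles over a large base}\label{sec:bundle}

In this section we prove the inequality $Y(Z)\ge6K$ of Theorem~\ref{thm:bundle} and deduce Theorem~\ref{thm:answer} from Theorem~\ref{thm:bundle}.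

Let $\pi:Z\to\Sigma$ be the bundle. Embed $\Sigma$ smoothly in some $\mathbb R^m$ and let $h$ be the induced metric. Fix an $SO(3)$-connection. Because the transition functions are rotations, each fiber has a well-defined unit round metric; this is where the structure group is used. For $R\ge1$ let $g_R$ be the metric on $Z$ that is the unit round metric on the fibers, equals $R^2\pi^*h$ on horizontal vectors, and makes horizontal and vertical vectors orthogonal. In a chart $U\subset\Sigma$ with coordinates $x^1,x^2$ over which the bundle is trivialized, the connection is given by smooth maps $a_k:U\to\mathfrak{so}(3)$, and, with $\theta\in S^2\subset\mathbb R^3$,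
\begin{equation}\label{eq:gR}
g_R=R^2h_{kl}(x)\,dx^kdx^l+\big|d\theta+a_k(x)\theta\,dx^k\big|^2 .
\end{equation}

We shall see that $s_{g_R}\to2$ uniformly. Since $\operatorname{Vol}(Z,g_R)=4\pi R^2\operatorname{Area}(\Sigma,h)$, the value $\mathcal E(g_R)$ grows linearly in $R$, while $Y(Z,[g_R])\le6K_0$ by (A1). So for large $R$ the constant function is a poor competitor in \eqref{eq:Yq}, and the functions that matter are localized on the scale of the fiber. The proof makes this precise: functions with small support obey the Sobolev inequality of $X$, and an arbitrary function can be cut into such pieces at a small cost.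

Cover $\Sigma$ by finitely many compact sets $C_i$, each contained in a chart $U_i$ over which the bundle is trivialized. For $p\in C_i$ let $S_p=h(p)^{-1/2}$, the positive square root of the inverse of the matrix $(h_{kl}(p))$, and define a coordinate $z\in\mathbb R^2$ centered at $p$ by $x=p+R^{-1}S_pz$.

\begin{lemma}\label{lem:local}
Let $\Lambda>0$, $\delta\in(0,1)$ and $c_\delta=(1+\delta)^{-4}(1-\frac\delta2)$. There is $R(\Lambda,\delta)$ such that for all $R\ge R(\Lambda,\delta)$, all $i$ and all $p\in C_i$, the disc $D_p=\{|z|\le\Lambda\}$ lies in $U_i$ and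
\begin{itemize}
\item[(i)] $R^2h\ge\frac14|dz|^2$ on $D_p$;
\item[(ii)] $|s_{g_R}-2|\le\delta$ on $\pi^{-1}(D_p)$, hence on all of $Z$;
\item[(iii)] $Q_{g_R}(f)\ge c_\delta\,6K\,\|f\|^2_{L^4(g_R)}$ for every smooth $f$ with support over the interior of $D_p$.
\end{itemize}
\end{lemma}

\begin{proof}
The matrices $S_p$, $p\in C_i$, are bounded, and $h_{kl}$, $a_k$ are bounded in $C^2$ on a fixed compact coordinate neighborhood of $C_i$, which contains $D_p$ once $R$ is large. In the coordinates $(\theta,z)$, formula \eqref{eq:gR} becomes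
\[
g_R=\tilde h_{kl}\,dz^kdz^l+|d\theta+\tilde a_l\theta\,dz^l|^2,\qquad
\tilde h(z)=S_p^Th(x)S_p,\quad \tilde a_l(z)=R^{-1}\sum_k(S_p)_{kl}\,a_k(x),
\]
with $x=p+R^{-1}S_pz$. Here $\tilde h(0)=I$, each $z$-derivative of $\tilde h$ brings a factor $R^{-1}$, and $\tilde a_l$ carries this factor already. So $\tilde h-I$ and $\tilde a_l$ tend to $0$ in $C^2(D_p)$ as $R\to\infty$, uniformly in $p$ and $i$, and
\[
g_R-g_0=(\tilde h-I)_{kl}\,dz^kdz^l+2\langle d\theta,\tilde a_l\theta\rangle\,dz^l+\langle\tilde a_k\theta,\tilde a_l\theta\rangle\,dz^kdz^l\to0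
\]
in $C^2(S^2\times D_p)$, where $g_0=g_{S^2}+|dz|^2$. This gives (i), and it gives (ii) because the scalar curvature is a continuous function of the metric and its first two derivatives. It also gives $(1+\delta)^{-1}g_0\le g_R\le(1+\delta)g_0$ for large $R$. Then $|\nabla f|^2_{g_R}\ge(1+\delta)^{-1}|\nabla f|^2_{g_0}$, and in dimension $4$ the ratio of the volume measures lies between $(1+\delta)^{-2}$ and $(1+\delta)^2$. With $s_{g_R}\ge2(1-\frac\delta2)$ we obtain
\[
Q_{g_R}(f)\ge(1+\delta)^{-3}(1-\tfrac\delta2)\,6J(f),\qquad \|f\|^2_{L^4(g_R)}\le(1+\delta)\|f\|_{L^4(g_0)}^2,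
\]
where $f$ is extended by zero to a function in $C_c^\infty(X)$. Now (iii) follows from the definition of $K$.
\end{proof}

\begin{proof}[Proof that $Y(Z)\ge6K$]
We need a partition of unity on $(\Sigma,R^2h)$ at an intermediate scale $L$, large compared with the fiber but independent of $R$, with constants that do not depend on $R$ or $L$. A lattice in the ambient space $\mathbb R^m$ provides one. Let $\psi\in C_c^\infty(\mathbb R^m)$ be nonnegative and positive on $[0,1]^m$, and put $\chi=\psi\big/\big(\sum_{j\in\mathbb Z^m}\psi(\cdot-j)^2\big)^{1/2}$, so that $\sum_j\chi(\cdot-j)^2=1$. For $L\ge1$ let $\chi_j$ be the function $\xi\mapsto\chi(R\xi/L-j)$ on $\mathbb R^m$, restricted to $\Sigma$ and pulled back to $Z$. Only finitely many $\chi_j$ are nonzero, and $\sum_j\chi_j^2=1$. There are constants $C_1,C_2$, independent of $R$ and $L$, with the following properties.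

\emph{Gradients: $\sum_j|\nabla\chi_j|^2_{g_R}\le C_1/L^2$.} For a function pulled back from the base, $|\nabla\chi_j|_{g_R}=R^{-1}|d\chi_j|_h\le R^{-1}\cdot(R/L)\sup|\nabla\chi|$, and the number of $\chi_j$ that are nonzero near a given point is bounded in terms of the support of $\chi$.

\emph{Supports: each $\chi_j$ is supported over a set $\Sigma_j\subset\Sigma$ of $R^2h$-diameter at most $C_2L$.} The Euclidean diameter of $\Sigma_j$ is at most $(L/R)\operatorname{diam}(\operatorname{supp}\chi)$, and $d_h(\xi,\xi')\le C|\xi-\xi'|$ on $\Sigma$. The latter holds for nearby points because $\Sigma$ is locally a graph over its tangent plane, uniformly by compactness, and for the other pairs because $d_h$ is bounded on the compact connected surface $\Sigma$.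

Fix $\delta\in(0,1)$ and $L\ge1$, put $\Lambda=3C_2L$, and let $R\ge R(\Lambda,\delta)$. If $\Sigma_j\ne\emptyset$, choose $p\in\Sigma_j$. Every point of $\Sigma_j$ is joined to $p$ by a geodesic of $R^2h$-length at most $C_2L$. By Lemma~\ref{lem:local}(i), as long as this geodesic stays in $D_p$ it satisfies $|z|\le2C_2L<\Lambda$, so it never reaches the boundary of $D_p$. Thus $\Sigma_j$ lies in the interior of $D_p$, and Lemma~\ref{lem:local}(iii) applies to $\chi_jv$ for every $v\in C^\infty(Z)$.

Let $v>0$ be smooth; all norms are taken for $g_R$. Differentiating $\sum\chi_j^2=1$ gives $\sum\chi_j\nabla\chi_j=0$, so $\sum_j|\nabla(\chi_jv)|^2=|\nabla v|^2+v^2\sum_j|\nabla\chi_j|^2$ and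
\[
\sum_jQ_{g_R}(\chi_jv)\le Q_{g_R}(v)+\frac{6C_1}{L^2}\int v^2\le\Big(1+\frac{6C_1}{L^2}\Big)Q_{g_R}(v).
\]
The last step uses $s_{g_R}\ge2-\delta\ge1$. In the other direction, the triangle inequality in $L^2$ gives
\[
\|v\|_4^2=\Big\|\sum_j\chi_j^2v^2\Big\|_2\le\sum_j\|\chi_jv\|_4^2\le\frac1{c_\delta\,6K}\sum_jQ_{g_R}(\chi_jv).
\]
By \eqref{eq:Yq}, $Y(Z)\ge Y(Z,[g_R])\ge c_\delta\,6K/(1+6C_1L^{-2})$. Let $\delta\to0$ and $L\to\infty$.
\end{proof}

The second inequality of Theorem~\ref{thm:bundle} is Theorem~\ref{thm:K}. Note also that the inequality just proved, applied to $Z=S^2\times S^2$ and combined with (A1), gives $K\le K_0$.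

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:bundle}]
Write $\mathbb C^3=\mathbb Ce\oplus\mathbb C^2$ and blow up the point $[e]$. The blowup is the set of pairs $(q,\ell)$ with $\ell$ a line through $[e]$ and $q\in\ell$. The lines through $[e]$ are $\mathbb P(\mathbb Ce\oplus\mathbb Cw)$ with $[w]\in\mathbb{CP}^1$, so $(q,\ell)\mapsto\ell$ exhibits the blowup as the $\mathbb{CP}^1$-bundle $\mathbb P(\mathcal O\oplus\mathcal O(-1))\cong\mathbb P(\mathcal O\oplus\mathcal O(1))$ over $\mathbb{CP}^1$, the Hirzebruch surface $F_1$. A Hermitian metric on the rank-two bundle reduces the structure group to $PU(2)\cong SO(3)$, which acts on $\mathbb{CP}^1=S^2$ by rotations. So Theorem~\ref{thm:bundle} applies. Finally, $\mathbb{CP}^2$ is a connected compact K\"ahler surface with $\kappa=-\infty$, and $Y(\mathbb{CP}^2)=12\sqrt2\,\pi$ by (d).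
\end{proof}

\section{Comparison with $S^2\times H^2$}\label{sec:hyp}

It remains to bound $K$ from below. For the cylinder $S^3\times\mathbb R$ the corresponding constant is found at once: in polar coordinates $|d\xi|^2=|\xi|^2\big(g_{S^3}+(d\log|\xi|)^2\big)$, so the cylinder is conformal to $\mathbb R^4\setminus\{0\}$ and \eqref{eq:conf} transfers the Euclidean inequality to it. If we remove a line from $\mathbb R^4$ instead of a point, the sphere $S^2$ appears, but the second factor is hyperbolic.

\begin{lemma}\label{lem:H2}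
For $f\in C_c^\infty(S^2\times H^2)$, with the product of the metrics of curvature $1$ and $-1$, we have $\int|\nabla f|^2\ge K_0\|f\|_4^2$.
\end{lemma}

\begin{proof}
On $\mathbb R\times(\mathbb R^3\setminus\{0\})\ni(t,\xi)$, with $\varrho=|\xi|$,
\[
dt^2+|d\xi|^2=\varrho^2\Big(\frac{dt^2+d\varrho^2}{\varrho^2}+g_{S^2}\Big),
\]
and the metric in parentheses is that of $H^2\times S^2$, with $H^2$ the upper half-plane. Its scalar curvature is $-2+2=0$, and the Euclidean metric is scalar-flat too. By \eqref{eq:conf} with $\varphi=\varrho$, the function $v=f/\varrho\in C_c^\infty(\mathbb R^4)$ has $\int_{\mathbb R^4}|\nabla v|^2=\int|\nabla f|^2$ and $\int_{\mathbb R^4} v^4=\int f^4$. Apply the Sobolev inequality to $v$.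
\end{proof}

To use Lemma~\ref{lem:H2} on $X$ we identify $H^2$ with $\mathbb R^2$. The identification should preserve area, so that $L^4$ norms and integrals of derivatives along $S^2$ are unchanged, and it should commute with rotations. A hyperbolic disc of radius $\rho$ has area $2\pi(\cosh\rho-1)=\pi(2\sinh\frac\rho2)^2$, which forces $r=2\sinh\frac\rho2$.

For radial functions on $X$ write
\[
\langle f\rangle=\frac1{8\pi^2}\int_Xf=\int_{S^2}\int_0^\infty f\,r\,dr\,d\sigma .
\]
Call $u\in C^\infty(X)$ \emph{admissible} if it is radial and $u,|\nabla u|=O(e^{-r/2})$. For admissible $u$ the following six numbers are finite: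
\[
\begin{array}{lll}
N=\langle u^4\rangle, & G=\langle u_r^2\rangle, & A=\langle u^2\rangle,\\[2pt]
P=\langle r^2u^4\rangle,\qquad & V=\langle r^2u_r^2\rangle,\qquad & T=\langle|\nabla_\theta u|^2\rangle .
\end{array}
\]
In this notation $J(u)=8\pi^2(G+T+\frac A3)$ and $\|u\|_4^4=8\pi^2N$.

\begin{proposition}\label{prop:comp}
If $u$ is admissible, then $G\,\big(T+\tfrac14V\big)\ge\tfrac13N$.
\end{proposition}

\begin{proof}
\emph{Reduction to compact support.} Let $\eta\in C^\infty([0,\infty))$ satisfy $0\le\eta\le1$, $\eta=1$ on $[0,1]$ and $\eta=0$ on $[2,\infty)$, and put $u_k=\eta(r/k)u$. Then $\partial_ru_k=\eta(r/k)u_r+k^{-1}\eta'(r/k)u$. The second term vanishes unless $k\le r\le2k$, so $(1+r^2)\,k^{-2}\eta'(r/k)^2u^2\le C\,1_{\{r\ge k\}}u^2$. By dominated convergence the numbers $G,V,T,N$ for $u_k$ tend to those for $u$. So we may assume that $u$ has compact support.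

\emph{Transplantation.} Let $(\rho,\alpha)$ be geodesic polar coordinates on $H^2$, with metric $d\rho^2+\sinh^2\!\rho\,d\alpha^2$, and let $\Phi:H^2\to\mathbb R^2$ send $(\rho,\alpha)$ to the point with polar coordinates $(r,\alpha)$, $r=2\sinh\frac\rho2$. It is a diffeomorphism: $\rho\mapsto r$ is a diffeomorphism of $[0,\infty)$, and $\Phi$ is smooth at the origin with invertible differential because $2\sinh(\rho/2)/\rho$ is a smooth positive function of $\rho^2$. It preserves area, since $r\,dr=2\sinh\frac\rho2\cosh\frac\rho2\,d\rho=\sinh\rho\,d\rho$. The function $\tilde u(\rho,\theta)=u(2\sinh\frac\rho2,\theta)$ belongs to $C_c^\infty(S^2\times H^2)$, does not depend on $\alpha$, and satisfies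
\[
\tilde u_\rho^2=u_r^2\cosh^2\tfrac\rho2=u_r^2\big(1+\tfrac{r^2}4\big).
\]
Therefore $\int|\nabla\tilde u|^2=8\pi^2(G+\frac V4+T)$ and $\int\tilde u^4=8\pi^2N$, and Lemma~\ref{lem:H2} with \eqref{eq:K0} gives
\begin{equation}\label{eq:unscaled}
G+T+\tfrac V4\ge\big(\tfrac43N\big)^{1/2}.
\end{equation}

\emph{Scaling.} The plane has dilations, and we may apply one before transplanting. For $\lambda>0$, replacing $u$ by $u(\lambda r,\theta)$ leaves $G$ unchanged and multiplies each of $T,V,N$ by $\lambda^{-2}$. Multiplying the resulting inequality \eqref{eq:unscaled} by $\lambda$ we get $\lambda G+\lambda^{-1}(T+\frac V4)\ge(\frac43N)^{1/2}$. The infimum of the left side over $\lambda>0$ is $2\big(G(T+\frac V4)\big)^{1/2}$.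
\end{proof}

Compare \eqref{eq:unscaled} with the inequality we want, a lower bound for $G+T+\frac A3$ by a multiple of $N^{1/2}$. The term $\frac A3$, which comes from the scalar curvature of $X$, has been replaced by $\frac V4$, which comes from the radial stretching of $\Phi$. For general $u$ this exchange is useless: if $u=\zeta(r-k)$ with a fixed $\zeta\in C_c^\infty((0,1))$, $\zeta\ne0$, then $G$ and $A$ are of order $k$ while $V$ is of order $k^3$. But it suffices to estimate $J(u)/\|u\|_4^2$ for one function, a minimizer, and a minimizer solves an equation.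

\section{The estimate for functions of $r$ alone}\label{sec:model}

After normalization, a minimizer of \eqref{eq:K} solves $-\Delta u+\frac13u=u^3$ and has $K^2=8\pi^2N$ (Section~\ref{sec:min}). On the scale of the introduction the task is thus to show $N>1$. We first do this when $u$ does not depend on $\theta$; all steps of the general proof except one are already present.

Let $u=u(r)\not\equiv0$ be admissible and solve
\begin{equation}\label{eq:ode}
u''+\tfrac1ru'-\tfrac13u+u^3=0 .
\end{equation}
Here $T=0$ and $\langle f\rangle=\int_0^\infty f\,r\,dr$. Put $b=\frac13u^2$. All boundary terms in the integrations below vanish, at $r=0$ because of a positive power of $r$ and at infinity because of the exponential decay.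

\subsection*{Step 1: Pohozaev identities}
We need $V$, an integral with weight $r^2$, so we use each of the two standard multipliers with and without this weight. Let $k\in\{0,2\}$.

Multiply \eqref{eq:ode} by $r^{k+1}u$ and integrate. Since $\int_0^\infty r^ku\,(ru')'\,dr=-\langle r^ku'^2\rangle-k\int_0^\infty r^kuu'\,dr$, and $2\int_0^\infty r^2uu'\,dr=-2\int_0^\infty ru^2\,dr=-2A$, we get
\begin{equation}\label{eq:mult1}
G+\langle b\rangle=N,\qquad V-2A+\langle r^2b\rangle=P .
\end{equation}
Next, multiply \eqref{eq:ode} by $u'$. The function $e=\frac12u'^2+\frac14u^4-\frac12b$ satisfies $e'=-u'^2/r$. Integrating $r^{k+2}e'$ by parts,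
\[
-\langle r^ku'^2\rangle=-(k+2)\big(\tfrac12\langle r^ku'^2\rangle+\tfrac14\langle r^ku^4\rangle-\tfrac12\langle r^kb\rangle\big),
\]
that is, $\langle r^kb\rangle=\frac k{k+2}\langle r^ku'^2\rangle+\frac12\langle r^ku^4\rangle$. For $k=0$ and $k=2$ this reads
\begin{equation}\label{eq:mult2}
\langle b\rangle=\tfrac12N,\qquad\langle r^2b\rangle=\tfrac12V+\tfrac12P .
\end{equation}
Substituting \eqref{eq:mult2} into \eqref{eq:mult1} gives $G=\frac12N$ and $\frac32V-2A=\frac12P$, so
\begin{equation}\label{eq:poho}
G=\langle b\rangle=\tfrac12N,\qquad 3V=4A+P .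
\end{equation}
The last identity says $\frac V4=\frac A3+\frac P{12}$. For a solution, the exchange of $\frac A3$ for $\frac V4$ costs exactly $\frac P{12}$.

\subsection*{Step 2: a lower bound}
Since $\frac A3=\langle b\rangle=\frac N2$, Proposition~\ref{prop:comp} becomes $\frac N2\big(\frac N2+\frac P{12}\big)\ge\frac N3$, that is, $N+\frac P6\ge\frac43$. If $P$ were zero, we would reach the value $\frac43$ of the round sphere. So we need an upper bound for $P$.

\subsection*{Step 3: an upper bound for $P$}
The three numbers $A$, $V$, $P$ related by \eqref{eq:poho} are all invariant under $u\mapsto\lambda u(\lambda r)$. In the variables $x=\log r$, $w=ru$ this is translation in $x$, and the three numbers become unweighted integrals on the line. There a sharp interpolation inequality has a short proof.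

\begin{lemma}\label{lem:1d}
For $w\in H^1(\mathbb R)$, $\displaystyle\int w^4\le\frac1{\sqrt3}\Big(\int w^2\Big)^{3/2}\Big(\int w'^2\Big)^{1/2}$.
\end{lemma}

\begin{proof}
Let $w\ne0$, $F=\int w^2$ and $D=\int w'^2$; then $D>0$, since a nonzero constant is not in $L^2$. Let $\beta(x)=\frac2F\int_{-\infty}^xw^2-1$. It increases from $-1$ to $1$ and $\beta'=\frac2Fw^2$. As $w\to0$ at $\pm\infty$,
\[
2\int\beta ww'=-\int\beta'w^2=-\frac2F\int w^4,\qquad\int\beta^2w^2=\frac F2\int\beta^2\beta'=\frac F2\cdot\frac23=\frac F3 .
\]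
Hence $0\le\int(w'+\lambda\beta w)^2=D-\frac{2\lambda}F\int w^4+\lambda^2\frac F3$ for every $\lambda>0$. With $\lambda=\sqrt{3D/F}$ this is $\frac{2\lambda}F\int w^4\le2D$, which is the claim.
\end{proof}

The constant cannot be improved: for $w=1/\cosh x$ we have $\beta=\tanh x$, $\lambda=1$ and $w'+\beta w=0$.

\begin{lemma}\label{lem:slice}
Let $f\in C^1([0,\infty))$ with $f,f'=O(e^{-r/2})$, and put $F=\int_0^\infty f^2r\,dr$, $W=\int_0^\infty f'^2r^3\,dr$. Then $W\ge F$ and
\[
\int_0^\infty f^4r^3\,dr\le\frac1{\sqrt3}\,F^{3/2}(W-F)^{1/2}.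
\]
\end{lemma}

\begin{proof}
Let $x=\log r$ and $w=rf$. Then $dx=dr/r$ and $w_x=rw_r=w+r^2f'$. So $\int w^2dx=F$, $\int w^4dx=\int f^4r^3dr$ and $\int(w_x-w)^2dx=W$. In particular $w\in H^1(\mathbb R)$, so $\int ww_x\,dx=0$ and $W=\int w_x^2\,dx+F$. Apply Lemma~\ref{lem:1d}.
\end{proof}

For our solution take $f=u$, so that $F=A=\frac{3N}2$ and $W=V$. By \eqref{eq:poho}, $V-A=\frac13(A+P)$. Therefore
\[
P^2\le\tfrac13A^3(V-A)=\tfrac19A^3(A+P)=\tfrac{3N^3}8\big(\tfrac{3N}2+P\big).
\]

\subsection*{Step 4: conclusion}
Suppose $N\le1$. Step 2 gives $P\ge8-6N\ge2$, so $\frac32\le\frac34P$, and Step 3 gives $P^2\le\frac38\big(\frac34P+P\big)=\frac{21}{32}P$. Thus $2\le P\le\frac{21}{32}$, which is absurd. Hence $N>1$.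

\medskip
We do not know that a minimizer on $X$ is independent of $\theta$, so two things remain. We need a minimizer that is admissible, and we need to carry the variable $\theta$ through Steps 1--3.

\section{A radial minimizer on $S^2\times\mathbb R^2$}\label{sec:min}

\begin{proposition}\label{prop:min}
Assume $K<K_0$. Then there is an admissible function $u>0$ on $X$ with
\begin{equation}\label{eq:pde}
-\Delta u+\tfrac13u=u^3,\qquad\int_Xu^4=K^2,\ \text{ that is, }\ K^2=8\pi^2N .
\end{equation}
\end{proposition}

A minimizing sequence can lose compactness in two ways. It can drift to infinity by translations of $\mathbb R^2$, and it can concentrate at a point, because $4$ is the critical Sobolev exponent in dimension $4$. Symmetrization in $y$ removes the first possibility and confines the second to $S^2\times\{0\}$. Concentration costs the Euclidean constant $K_0$, so the hypothesis $K<K_0$ excludes it.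

\subsection*{Symmetrization in the plane variable}
Let $w\ge0$ be a Lipschitz function with compact support on $\mathbb R^2$. For $t\ge0$ define $a(t)\ge0$ by $\pi a(t)^2=|\{w>t\}|$. The \emph{Schwarz symmetrization} of $w$ is the radial function $w^*(y)=\int_0^\infty1_{\{|y|<a(t)\}}\,dt$. Since $a$ is nonincreasing and right-continuous, $\{w^*>t\}$ is the open disc $B_{a(t)}$ about the origin. We use the following facts.
\begin{itemize}
\item[(S1)] $\|w^*\|_p=\|w\|_p$ for all $p\ge1$, because the superlevel sets have equal areas.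
\item[(S2)] (P\'olya--Szeg\H{o}) $\int|\nabla w^*|^2\le\int|\nabla w|^2$.
\item[(S3)] $\|w_1^*-w_2^*\|_2\le\|w_1-w_2\|_2$; see \cite[Theorem 3.5]{LiebLoss}.
\item[(S4)] If $w_1\le w_2+\varepsilon$, then $w_1^*\le w_2^*+\varepsilon$. Indeed $\{w_1>t+\varepsilon\}\subset\{w_2>t\}$ for all $t\ge0$, and the same inclusion follows for the discs.
\item[(S5)] If $w$ is $\ell$-Lipschitz, so is $w^*$. Let $\varepsilon>|y-y'|$ and $t\ge0$ with $w^*(y)>t+\ell\varepsilon$. The set $\{w>t+\ell\varepsilon\}$ is nonempty and $\{w>t\}\supset\{w>t+\ell\varepsilon\}+B_\varepsilon$. The Brunn--Minkowski inequality gives $a(t)\ge a(t+\ell\varepsilon)+\varepsilon>|y|+|y-y'|\ge|y'|$, so $w^*(y')>t$. Hence $w^*(y')\ge w^*(y)-\ell\varepsilon$.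
\end{itemize}

\begin{lemma}\label{lem:sym}
$K$ is the infimum of $J(u)/\|u\|_4^2$ over nonnegative radial $u\in H^1(X)\setminus\{0\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:sobX} this infimum is at least $K$. For the converse let $u\ge0$ be $\ell$-Lipschitz with compact support on $X$, and let $u^*(\theta,\cdot)$ be the symmetrization of $u(\theta,\cdot)$ for each $\theta$. We show that $u^*$ is Lipschitz with compact support, $\|u^*\|_4=\|u\|_4$ and $J(u^*)\le J(u)$. Applied to $u=|f|$ with $f\in C_c^\infty(X)$, for which $J(|f|)=J(f)$, this proves the lemma.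

If $u$ vanishes for $r\ge R$, so does $u^*$. By (S5), $u^*$ is $\ell$-Lipschitz in $y$, and by (S4) with $\varepsilon=\ell\,d(\theta,\theta')$, used in both directions, it is $\ell$-Lipschitz in $\theta$. Integrating (S1) and (S2) over $\theta$ shows that the $L^2$ and $L^4$ norms are preserved and that $\int_X|\nabla_yu^*|^2\le\int_X|\nabla_yu|^2$.

The $\theta$-derivative compares different slices, so we express it through difference quotients and use (S3). Let $\xi_i(\theta)=e_i\times\theta$, $i=1,2,3$, be the rotation fields on $S^2$, with flows $\Psi^i_t$ acting on the first factor of $X$. Since $\xi_iu=\langle e_i,\theta\times\nabla_\theta u\rangle$, we have $\sum_i(\xi_iu)^2=|\nabla_\theta u|^2$. The flow only permutes the slices, so $(u\circ\Psi^i_t)^*=u^*\circ\Psi^i_t$, and (S3) integrated over $\theta$ gives $\|u^*\circ\Psi_t^i-u^*\|_2\le\|u\circ\Psi^i_t-u\|_2$. Divide by $t$ and let $t\to0$. The difference quotients are bounded by $\ell$, vanish outside a fixed compact set, and converge almost everywhere by Rademacher's theorem. Dominated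 convergence gives $\|\xi_iu^*\|_2\le\|\xi_iu\|_2$, and we sum over $i$.
\end{proof}

\subsection*{Compactness}
Assume $K<K_0$. By Lemma~\ref{lem:sym} there are radial $u_k\ge0$ with $\|u_k\|_4=1$ and $J(u_k)\to K$. The sequence is bounded in $H^1(X)$. After passing to a subsequence, $u_k\to u$ weakly in $H^1$ and almost everywhere; the limit $u$ is radial and nonnegative. Put $v_k=u_k-u$, so $v_k\to0$ weakly.

\emph{Claim 1: $\int_{\{r>1\}}v_k^4\to0$.} Away from $r=0$ a radial function is a function on the $3$-manifold $S^2\times(0,\infty)$ with measure $dr\,d\theta$, where the exponent $4$ is below the critical exponent $6$. On $S^2\times(1,R)$ the measures $dr\,d\theta$ and $r\,dr\,d\theta$ are comparable, so $v_k\to0$ weakly in $H^1$ of this $3$-dimensional domain and, by Rellich's theorem, strongly in $L^4$. For the tail let $\omega_j=\|v_k\|^2_{H^1(\{j<r<j+1\})}$, the norm being taken in $X$. The squared $H^1$ norm of $v_k$ on $S^2\times(j,j+1)$ for the measure $dr\,d\theta$ is at most $\omega_j/j$. These $3$-dimensional domains are isometric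 to one another, so the Sobolev inequality holds on them with a constant independent of $j\ge1$, and
\[
\int_{\{j<r<j+1\}}v_k^4\,r\,dr\,d\theta\le C(j+1)\,(\omega_j/j)^2\le\frac{2C}j\,\omega_j^2 .
\]
Summing over $j\ge R$, $R\in\mathbb N$, we get $\int_{\{r>R\}}v_k^4\le\frac{C'}R\|v_k\|_{H^1}^4$. Let $k\to\infty$ and then $R\to\infty$.

\emph{Claim 2: $J(v_k)\ge\frac{K_0}{1+\varepsilon}\|v_k\|_4^2-o(1)$ for every $\varepsilon>0$.} Let $\chi=\chi(r)$ be smooth with $0\le\chi\le1$, $\chi=1$ for $r\le1$ and $\chi=0$ for $r\ge2$. By Rellich's theorem $v_k\to0$ in $L^2(\{r<2\})$, and $\nabla v_k$ is bounded in $L^2$, so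
\[
\int|\nabla(\chi v_k)|^2=\int\chi^2|\nabla v_k|^2+2\chi v_k\nabla\chi\cdot\nabla v_k+v_k^2|\nabla\chi|^2\le J(v_k)+o(1).
\]
Embed $S^2\times\{r\le2\}$ isometrically in $S^2\times\mathbb T^2$, with $\mathbb T^2$ a large flat torus, and apply (A2) there to $\chi v_k$. This gives $K_0\|\chi v_k\|_4^2\le(1+\varepsilon)J(v_k)+o(1)$. Finally $0\le\|v_k\|_4^4-\|\chi v_k\|_4^4\le\int_{\{r>1\}}v_k^4\to0$ by Claim 1.

Let $\tau=\|u\|_4^4$. The Brezis--Lieb lemma states that $\|u_k\|_4^4-\|u_k-u\|_4^4\to\|u\|_4^4$ for a sequence bounded in $L^4$ that converges almost everywhere; thus $\|v_k\|_4^4\to1-\tau$ and $\tau\in[0,1]$. Weak convergence gives $J(u_k)=J(u)+J(v_k)+o(1)$. By \eqref{eq:sobX} and Claim 2, with $\varepsilon\to0$,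
\[
K\ge K\sqrt\tau+K_0\sqrt{1-\tau}.
\]
If $\tau<1$, then $K_0>K$ gives $K>K(\sqrt\tau+\sqrt{1-\tau})\ge K$, a contradiction. So $\|u\|_4=1$ and $J(u)\le\lim J(u_k)=K$: by \eqref{eq:sobX}, $u$ minimizes $J/\|\cdot\|_4^2$ over all of $H^1(X)\setminus\{0\}$, not only over radial functions.

\subsection*{Equation and regularity}
Differentiating $J(u+t\psi)/\|u+t\psi\|_4^2$ at $t=0$, for any $\psi\in C_c^\infty(X)$, gives $\int\nabla u\cdot\nabla\psi+\frac13u\psi=K\int u^3\psi$. Replace $u$ by $\sqrt K\,u$; then \eqref{eq:pde} holds weakly. The equation has the form $-\Delta u=cu$ with $c=u^2-\frac13\in L^2_{\rm loc}$ and $2=\frac12\dim X$. In this situation the argument of Brezis--Kato and Trudinger gives $u\in L^p_{\rm loc}$ for all $p<\infty$, and elliptic regularity then makes $u$ smooth. Since $-\Delta u+\frac13u\ge0$, $u\ge0$ and $u\not\equiv0$ on the connected manifold $X$, the strong maximum principle gives $u>0$.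

\subsection*{Decay}
We first show that $u\to0$ at infinity; then the equation is a small perturbation of the linear one there, and a barrier gives the exponential rate. Let $B_s(p)$ be the geodesic ball in $X$. All constants below are independent of $p$ because $X$ is homogeneous. Let $\epsilon_p=\|u\|_{L^4(B_1(p))}$. Since $u\in L^4(X)$, $\epsilon_p\to0$ as $r(p)\to\infty$.

Let $\eta$ be a cutoff with values in $[0,1]$, supported in $B_1(p)$ and equal to $1$ on $B_{3/4}(p)$. Multiplying \eqref{eq:pde} by $\eta^2u^3$ and integrating,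
\[
3\int\eta^2u^2|\nabla u|^2+2\int\eta u^3\nabla u\cdot\nabla\eta+\tfrac13\int\eta^2u^4=\int\eta^2u^6 .
\]
Since $2|\eta u^3\nabla u\cdot\nabla\eta|\le\eta^2u^2|\nabla u|^2+u^4|\nabla\eta|^2$, this gives $2\int\eta^2u^2|\nabla u|^2\le\int\eta^2u^6+C\epsilon_p^4$. From $|\nabla(\eta u^2)|^2\le8\eta^2u^2|\nabla u|^2+2u^4|\nabla\eta|^2$, inequality \eqref{eq:sobX} and the Cauchy--Schwarz inequality applied to $\eta^2u^6=u^2\cdot(\eta u^2)^2$,
\[
K\|\eta u^2\|_4^2\le J(\eta u^2)\le4\int\eta^2u^6+C\epsilon_p^4\le4\epsilon_p^2\|\eta u^2\|_4^2+C\epsilon_p^4 .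
\]
Once $4\epsilon_p^2\le K/2$, the first term on the right is absorbed, and $\|u\|_{L^8(B_{3/4}(p))}^4\le\|\eta u^2\|_4^2\le C\epsilon_p^4$.

Now $\Delta u\ge-u^3$, with $u^3\in L^{8/3}(B_{3/4}(p))$ and $\frac83>2=\frac12\dim X$. The local bound for subsolutions \cite[Theorem 8.17]{GT} says that if $L$ is a uniformly elliptic operator in divergence form on a coordinate ball $B'_{2s}\subset\mathbb R^4$ and $Lu\ge-f$ with $f\in L^q$, $q>2$, then $\sup_{B'_s}u\le C(\|u^+\|_{L^2(B'_{2s})}+\|f\|_{L^q(B'_{2s})})$. We apply it in a chart centered at $p$ and contained in $B_{3/4}(p)$, with $L=\partial_i(\sqrt{\det g_0}\,g_0^{ij}\partial_j)$, and obtain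
\[
u(p)\le C\big(\|u\|_{L^2(B_{3/4}(p))}+\|u\|_{L^8(B_{3/4}(p))}^3\big)\le C(\epsilon_p+\epsilon_p^3)\to0 .
\]

Choose $R_0>0$ with $u^2\le\frac1{12}$ for $r\ge R_0$. There $\Delta u=(\frac13-u^2)u\ge\frac14u$. Let $\bar u=C_0e^{-r/2}$ with $C_0$ so large that $\bar u\ge u$ on $\{r=R_0\}$. Then $\Delta\bar u=\bar u_{rr}+\frac1r\bar u_r=(\frac14-\frac1{2r})\bar u\le\frac14\bar u$, so $\Delta(u-\bar u)\ge\frac14(u-\bar u)$ for $r>R_0$. The function $u-\bar u$ is $\le0$ on $\{r=R_0\}$ and tends to $0$ at infinity. If it were positive somewhere, it would have a positive maximum at a point with $r>R_0$, where $\Delta(u-\bar u)\le0<\frac14(u-\bar u)$. Hence $u\le\bar u$ for $r\ge R_0$. Finally, the interior estimate $\|u\|_{W^{2,q}(B_{1/2}(p))}\le C(\|u\|_{L^q(B_1(p))}+\|\Delta u\|_{L^q(B_1(p))})$ with $q>4$ and the embedding $W^{2,q}\subset C^1$ give $|\nabla u(p)|\le C\sup_{B_1(p)}(u+u^3)=O(e^{-r(p)/2})$. So $u$ is admissible, and Proposition~\ref{prop:min} is proved. \qed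

\section{The lower bound for $K$}\label{sec:proofK}

Let $u$ be as in Proposition~\ref{prop:min}. In the variables $(r,\theta)$ the equation is
\begin{equation}\label{eq:polar}
u_{rr}+\tfrac1ru_r+\big(\Delta_\theta u-\tfrac13u\big)+u^3=0 .
\end{equation}
We now put $b=|\nabla_\theta u|^2+\frac13u^2$, so that $\langle b\rangle=T+\frac A3$.

\begin{lemma}\label{lem:poho}
$G=T+\frac A3=\frac N2$ and $3V=4A+P$. Consequently
\begin{equation}\label{eq:lower}
N+\tfrac P6\ge\tfrac43 .
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{eq:polar} differs from \eqref{eq:ode} in that $-\frac13u$ is replaced by $\Delta_\theta u-\frac13u$. Step 1 of Section~\ref{sec:model} used this term only through its products with $u$ and with $u_r$. Integration by parts on $S^2$ gives, for each $r>0$,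
\[
\int_{S^2}u\big(\Delta_\theta u-\tfrac13u\big)d\sigma=-\int_{S^2}b\,d\sigma,
\]
\[
\int_{S^2}u_r\big(\Delta_\theta u-\tfrac13u\big)d\sigma=-\int_{S^2}\big(\nabla_\theta u_r\cdot\nabla_\theta u+\tfrac13uu_r\big)d\sigma=-\tfrac12\frac d{dr}\int_{S^2}b\,d\sigma .
\]
Multiply \eqref{eq:polar} by $r^{k+1}u$, integrate over $S^2\times(0,R)$ and let $R\to\infty$; with the first formula this gives \eqref{eq:mult1} for the present $b$. By the second formula, $e(r)=\int_{S^2}\big(\frac12u_r^2+\frac14u^4-\frac12b\big)d\sigma$ satisfies $e'(r)=-\frac1r\int_{S^2}u_r^2\,d\sigma$. The function $e$ is bounded near $0$ and $O(e^{-r})$ at infinity, so integrating $r^{k+2}e'$ by parts gives \eqref{eq:mult2}. Hence \eqref{eq:poho} holds, which is the first assertion. It follows that $T+\frac V4=T+\frac A3+\frac P{12}=\frac N2+\frac P{12}$. Proposition~\ref{prop:comp} gives $\frac N2\big(\frac N2+\frac P{12}\big)\ge\frac N3$, and $N>0$.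
\end{proof}

The upper bound for $P$ needs a new ingredient. Lemma~\ref{lem:slice} applies to each slice $u(\cdot,\theta)$ and produces the cube of the mass $F(\theta)=\int_0^\infty u^2r\,dr$ of that slice. The average of $F^3$ can be much larger than $A^3$, the cube of the average. An uneven distribution of mass over $S^2$, however, costs $\theta$-energy, and by Lemma~\ref{lem:poho} the sum $A+3T$ is fixed. The trade-off is measured by a sharp Sobolev inequality on the sphere, due to Beckner \cite{Beckner} (see also \cite{BVV}): for $2\le q<\infty$ and $\phi\in C^1(S^2)$,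
\begin{equation}\label{eq:beckner}
\Big(\int_{S^2}|\phi|^q\,d\sigma\Big)^{2/q}\le\int_{S^2}\phi^2\,d\sigma+\frac{q-2}2\int_{S^2}|\nabla\phi|^2\,d\sigma .
\end{equation}

\begin{lemma}\label{lem:upper}
$\displaystyle P^2\le\frac{3N^3}8\Big(\frac{3N}2+P\Big)$.
\end{lemma}

\begin{proof}
Let $W(\theta)=\int_0^\infty u_r^2r^3\,dr$. The averages of $F$ and $W$ over $S^2$ are $A$ and $V$. Integrate the inequality of Lemma~\ref{lem:slice} over $S^2$, apply the Cauchy--Schwarz inequality, and use $V-A=\frac13(A+P)$ from Lemma~\ref{lem:poho}: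
\begin{equation}\label{eq:avg}
P^2\le\frac13\Big(\int_{S^2}F^{3/2}(W-F)^{1/2}d\sigma\Big)^2\le\frac13(V-A)\int_{S^2}F^3d\sigma=\frac19(A+P)\int_{S^2}F^3d\sigma .
\end{equation}
Let $\phi=F^{1/2}$. Since $u>0$, $F$ is positive, and $F$ is $C^1$ by differentiation under the integral, the integrand and its $\theta$-gradient being $O(re^{-r})$. So $\phi\in C^1(S^2)$ and $\phi\nabla\phi=\frac12\nabla F=\int_0^\infty u\nabla_\theta u\,r\,dr$. By Cauchy--Schwarz, $\phi|\nabla\phi|\le\phi\,\big(\int_0^\infty|\nabla_\theta u|^2r\,dr\big)^{1/2}$, whence $\int_{S^2}|\nabla\phi|^2d\sigma\le T$. Also $\int_{S^2}\phi^2d\sigma=A$. Inequality \eqref{eq:beckner} with $q=6$ gives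
\[
\Big(\int_{S^2}F^3d\sigma\Big)^{1/3}\le A+2T\le A+3T=\frac{3N}2 .
\]
Insert this and $A\le\frac{3N}2$ into \eqref{eq:avg}, noting that $\frac19\cdot\frac{27}8=\frac38$.
\end{proof}

The constant $\frac{q-2}2=2$ in \eqref{eq:beckner} is at most $3$, the ratio of the weights of $T$ and $A$ in $\langle b\rangle$. This is why the bound is the same as in the $\theta$-independent case.

\begin{proof}[Proof of Theorem~\ref{thm:K}]
If $K\ge K_0$, then $K^2/8\pi^2\ge\frac43>\frac{28}{25}$ by \eqref{eq:K0}. Otherwise let $u$ be as in Proposition~\ref{prop:min}, so that $K^2=8\pi^2N$, and suppose $N\le\frac{28}{25}$. By \eqref{eq:lower}, $P\ge8-6N\ge\frac{32}{25}$. By Lemma~\ref{lem:upper}, $P^2\le\frac38\big(\frac{28}{25}\big)^3\big(\frac{42}{25}+P\big)$. The function $P\mapsto P^2/(\frac{42}{25}+P)$ is increasing for $P>0$, so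
\[
\frac{512}{925}=\frac{(32/25)^2}{74/25}\le\frac{P^2}{\frac{42}{25}+P}\le\frac38\Big(\frac{28}{25}\Big)^3=\frac{8232}{15625}=0.526848 .
\]
But $\frac{512}{925}>0.55$, a contradiction. Hence $K^2>8\pi^2\cdot\frac{28}{25}$ in all cases, and $6K>6\cdot2\sqrt2\,\pi\sqrt{28/25}=\frac{24\sqrt{14}}5\pi$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:bundle} and \ref{thm:answer} as well.

\begin{remark}
The number $\frac{28}{25}=1.12$ is a convenient fraction close to the limit of the two inequalities used. The pair $N=1.13$, $P=8-6N=1.22$ satisfies \eqref{eq:lower} with equality and also the inequality of Lemma~\ref{lem:upper}, since $1.22^2<1.49$ and $\frac38(1.13)^3\cdot2.915>0.54\cdot2.9>1.56$.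
\end{remark}

\section{K\"ahler surfaces of Kodaira dimension $-\infty$}\label{sec:kahler}

The following consequences are not needed for Theorem~\ref{thm:answer}.

\begin{theorem}\label{thm:kahler}
Let $M$ be a connected compact K\"ahler surface with $\kappa(M)=-\infty$.
\begin{enumerate}
\item[(1)] $Y(M)\ge12\sqrt2\,\pi$, with equality for $\mathbb{CP}^2$.
\item[(2)] If $M$ is a $\mathbb{CP}^1$-bundle over a curve, then $\frac{24\sqrt{14}}5\pi<Y(M)\le8\sqrt6\,\pi$. In particular, among minimal $M$, equality in (1) holds exactly for $\mathbb{CP}^2$.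
\item[(3)] If $Y(M)=12\sqrt2\,\pi$, then $Y(\widehat M)\ge Y(M)$. For $M=\mathbb{CP}^2$,
\[
\sqrt{28/25}<Y(\widehat M)/Y(M)\le2/\sqrt3 .
\]
\end{enumerate}
\end{theorem}

\begin{proof}
(2) The structure group $PGL(2,\mathbb C)$ of a holomorphic $\mathbb{CP}^1$-bundle reduces smoothly to its maximal compact subgroup $PU(2)\cong SO(3)$, because the quotient $PGL(2,\mathbb C)/PU(2)$ is contractible. So Theorem~\ref{thm:bundle} gives the lower bound. The upper bound is (A1). By the Enriques--Kodaira classification, a minimal $M$ is either $\mathbb{CP}^2$ or a $\mathbb{CP}^1$-bundle over a curve, which gives the last sentence.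

(1) The surface $M$ is obtained by $k\ge0$ blowups from a minimal K\"ahler surface $M_0$ with $\kappa(M_0)=-\infty$, so $M$ is diffeomorphic to $M_0\#k\overline{\mathbb{CP}^2}$. By (2) and (d), $Y(M_0)\ge12\sqrt2\,\pi$. Since $Y$ ignores orientation, $Y(\overline{\mathbb{CP}^2})=12\sqrt2\,\pi$. Kobayashi's inequality from Section~\ref{sec:intro} and induction on $k$ give $Y(M)\ge12\sqrt2\,\pi$; the positivity hypothesis holds at each step.

(3) The first claim is (1) applied to $\widehat M$, which is again a K\"ahler surface with $\kappa=-\infty$. For the second, $\widehat{\mathbb{CP}^2}=F_1$ is a $\mathbb{CP}^1$-bundle, so we divide the bounds in (2) by $12\sqrt2\,\pi$ and use $8\sqrt6/(12\sqrt2)=2/\sqrt3$.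
\end{proof}

We do not determine the exact value of $Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$. We also do not determine whether $Y(M)>12\sqrt2\,\pi$ for rational or ruled surfaces other than $\mathbb{CP}^2$ that are not $\mathbb{CP}^1$-bundles, such as $\mathbb{CP}^2\#k\overline{\mathbb{CP}^2}$ with $k\ge2$.

\begin{thebibliography}{9}

\bibitem{Albanese}
Michael Albanese, \emph{The Yamabe invariants of Inoue surfaces, Kodaira surfaces, and their blowups}, arXiv:2005.09494 (2020).

\bibitem{Beckner}
Beckner, Ann. of Math. \textbf{138} (1993).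

\bibitem{BVV}
Bidaut-V\'eron and V\'eron, Invent. Math. \textbf{106} (1991).

\bibitem{GT}
Gilbarg and Trudinger, Theorem 8.17.

\bibitem{Kobayashi}
Kobayashi, Math. Ann. \textbf{279} (1987).

\bibitem{LiebLoss}
Lieb and Loss, \emph{Analysis}, Theorem 3.5.

\end{thebibliography}
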